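# Sliding robots with few moves: W[1]-hardness in the makespan

## At most $\ell$ robots move: a guess of tractability, and its first tests

Robots sit on distinct vertices of a graph. One robot at a time slides along unoccupied vertices, as far as it likes, and this counts as one move. Some robots have a destination. We ask whether $\ell$ moves suffice, for small $\ell$ on a large graph. Can this be decided in time $f(\ell)\cdot n^{O(1)}$?

The natural first guess is yes. In $\ell$ moves at most $\ell$ robots move, and all others are just walls. A puzzle with few moving pieces looks like one whose difficulty depends on $\ell$ only. We fix the definition and then test this guess.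

**Definition (CSMP).** The input of *Coordinated Sliding-Motion Planning* is an undirected graph $G$, $k$ robots $R_1,\dots,R_k$ on distinct vertices of $G$, $p\le k$ distinct destination vertices for $R_1,\dots,R_p$, and $\ell\in\mathbb N$. A *move* takes one robot from its current vertex to an unoccupied vertex along a *free path*: a path in $G$ none of whose vertices other than the starting vertex is occupied. The question is whether some sequence of at most $\ell$ moves (a schedule of makespan $\ell$) ends with each $R_i$, $i\le p$, at its destination.

For example, on the path $1-2-3$ with robots at $1$ and $2$, the robot at $2$ can move to $3$, and afterwards the robot at $1$ can move to $2$. The robot at $1$ can never get to $3$, because no robot can overtake another on a path.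

**Test 1: $\ell=1$.** If no destined robot is misplaced, the answer is yes. If two or more are misplaced, it is no. If exactly one is, the only useful move takes it to its destination, and a single reachability test decides. This is polynomial.

**Test 2: one destined robot on a path.** Let $G$ be the path $1,2,\dots,n$, let $R$ be the only destined robot, at $x$ with destination $y>x$. Let the robots to its right be at $r_1<\dots<r_s$, put $r_{s+1}=n+1$, and let $c$ be the number of $r_i\le y$. The order of the robots never changes, so robots $1,\dots,c$ must end beyond $y$ and hence must move. Consider a solution in which robots $1,\dots,i$ move and robot $i+1$ does not (or $i=s$). Then $i\ge c$, and robots $1,\dots,i$ end strictly between $y$ and $r_{i+1}$, so $i\le r_{i+1}-y-1$. Let $j\ge c$ be the least index with $j\le r_{j+1}-y-1$; if there is none, the answer is no. We have shown that at least $j+1$ moves are needed. Conversely, move robot $j$ to $r_{j+1}-1$, robot $j-1$ to $r_{j+1}-2$, and so on down to robot $1$, which goes to $r_{j+1}-j\ge y+1$. Each of these slides goes to the right (or has length zero and is skipped) and is free. Then $R$ slides to $y$, so $j+1$ moves suffice. For instance, with $n=6$, $R$ at $1$, other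 robots at $2$ and $4$, and $y=3$, we have $c=1$; $j=1$ fails since $1\not\le 4-3-1$; $j=2$ works since $2\le 7-3-1$; so three moves are needed. The blockers that must move are forced, and the problem is polynomial.

**Test 3: an occupied layer.** Let $L$ be a set of $n$ vertices, all occupied, each adjacent to two further vertices $t$ and $z$, and each with its own empty pendant neighbor. A robot at $t$ wants to go to $z$. One move is not enough, and two are: some robot of $L$ steps into its pendant vertex, then the robot at $t$ passes through the hole. This is easy, but note that there are $n$ ways of doing it, and nothing distinguishes them locally.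

**A general attempt.** Some known results also speak for the guess. CSMP is NP-hard even on full grids, but it is fixed-parameter tractable in the number $k$ of robots. In the special case that $G$ is planar and $p=1$, it is NP-complete, and fixed-parameter tractable in $\ell$. So a sensible plan is the following. Guess the set $W$ of robots that move, $|W|\le\ell$. Delete the vertices occupied by all other robots (if one of these is a misplaced destined robot, reject the guess). What remains is a CSMP instance with at most $\ell$ robots, and the algorithm for parameter $k$ applies.

Everything in this plan is correct, and it breaks at one place: the guess of $W$. The misplaced destined robots are in $W$, so if there are more than $\ell$ of them we answer no. The robots *without* a destination that must step aside have to be picked from up to $n$ candidates, which costs about $n^{\ell}$ guesses. To save the plan one would have to cut the candidates down to $f(\ell)$. In Test 3 that is possible, since any candidate will do. But suppose that the hole made in one layer must be adjacent, in some prescribed graph, to the hole made in another layer. Then the choice of blockers becomes a search for a subgraph. This is where the guess turns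 around, and it is false (unless $\mathrm{FPT}=\mathrm{W}[1]$).

## Partitioned Subgraph Isomorphism and the theorems

The question "Is CSMP parameterized by the makespan $\ell$ W[1]-hard on general graphs?" has as its source Eduard Eiben, Robert Ganian, Iyad Kanj, Ramanujan M. Sridharan, "A Minor-Testing Approach for Coordinated Motion Planning with Sliding Robots", arXiv:2502.21175 (2025).

Recall that a problem with parameter $\kappa$ is *fixed-parameter tractable* (FPT) if it is solvable in time $f(\kappa)n^{O(1)}$ for a computable $f$. A *parameterized reduction* maps instances to equivalent instances in such time, and the new parameter is bounded by a computable function of the old one. A problem is *W[1]-hard* if every problem in W[1] reduces to it in this way. A W[1]-hard problem is not FPT unless $\mathrm{FPT}=\mathrm{W}[1]$. A parameterized reduction from a W[1]-hard problem proves W[1]-hardness.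

**Definition (PSI).** The input of *Partitioned Subgraph Isomorphism* is a graph $H$ on $\{1,\dots,q\}$ and a graph $F$ with $V(F)=V_1\uplus\dots\uplus V_q$. The question is whether there are $u_i\in V_i$ such that $u_iu_j\in E(F)$ for every $ij\in E(H)$.

For example, let $H$ be the path $1-2-3$ and $V_1=\{a\}$, $V_2=\{b,b'\}$, $V_3=\{c\}$. If $E(F)=\{ab,b'c\}$, the answer is no: the same vertex of $V_2$ has to serve both edges of $H$. If $E(F)=\{ab',b'c\}$, the answer is yes.

For $H=K_q$ this is Multicolored Clique, which is W[1]-hard parameterized by $q$ (Pietrzak, JCSS 2003; Fellows, Hermelin, Rosamond, Vialette, TCS 2009).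

**Theorem 1.** There is a polynomial-time reduction mapping a PSI instance $(H,F)$ with $q=|V(H)|$, $m=|E(H)|\ge1$ to an equivalent CSMP instance with $\ell=13m+11q$ and $p=10m+8q$. Hence CSMP parameterized by $\ell$ (even by $\ell+p$) is W[1]-hard.

For the second sentence take $H=K_q$ with $q\ge2$ and $m=\binom q2$; then $\ell$ and $p$ are functions of $q$. (Instances with $q\le1$ are trivial and can be mapped to fixed instances.) So CSMP parameterized by $\ell$ is not FPT unless $\mathrm{FPT}=\mathrm{W}[1]$.

**Theorem 2.**
(a) Unless ETH fails, for no computable $f$ is there an algorithm solving CSMP on $n$-vertex graphs in time $f(\ell)\,n^{o(\ell/\log\ell)}$.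
(b) CSMP is solvable in time $n^{2\ell+O(1)}$, so (a) is tight up to the $\log\ell$ factor in the exponent.
(c) CSMP parameterized by $\ell$ is in W[P].

Two limits should be noted. The total number $k$ of robots in the reduction must be unbounded in terms of $q$ (unless $\mathrm{FPT}=\mathrm{W}[1]$), since CSMP is FPT in $k$. And nothing is claimed here about $p=1$ on general graphs.

## Layers as selectors, and two leaks

Before the real construction, we try the obvious one and see how it leaks. For every ordered pair $(i,j)$ with $ij\in E(H)$ take an occupied layer $L_{(i,j)}=\{u^{(i,j)}:u\in V_i\}$. For every edge $e=uv$ of $F$ with $u\in V_i$, $v\in V_j$, $ij\in E(H)$, take an occupied vertex $b_e$ adjacent to $u^{(i,j)}$ and $v^{(j,i)}$. For each $f=\{i,j\}\in E(H)$, $i<j$, a *checker* $c_f$ sits at a vertex $s_f$ adjacent to all of $L_{(i,j)}$ and wants to go to a vertex $t_{(j,i)}$ adjacent to all of $L_{(j,i)}$. Imagine that one robot per layer and one robot at a vertex $b_e$ per edge $f$ of $H$ may be lifted off the board. Then the pieces of different $f$ are in different components. The checker $c_f$ gets through exactly if the holes $u^{(i,j)}$, $v^{(j,i)}$ satisfy $uv\in E(F)$ and $b_{uv}$ was lifted.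

**Leak A: inconsistent copies.** Let $H=K_3$, $V_1=\{u,u'\}$, $V_2=\{v\}$, $V_3=\{w\}$, $E(F)=\{uv,u'w,vw\}$. There is no triangle. But if we lift the robots at $u^{(1,2)}$ and $u'^{(1,3)}$, those at all copies of $v$ and $w$, and those at $b_{uv},b_{u'w},b_{vw}$, then all three checkers get through. The copies of class $1$ chose different vertices.

A natural cure is a hub $g_u$ adjacent to all copies of $u$, through which the robots at copies of $u$ must leave. If only one hub per class can be used, the copies agree.

**Leak B: hubs are passages.** Let $H=K_3$, $V_i=\{u_i\}$, $E(F)=\{u_1u_3,u_2u_3\}$. Again there is no triangle. With all layer robots and both $b$-robots gone and all hubs open, the checker for $\{1,2\}$ walks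
$$s_{\{1,2\}},\;u_1^{(1,2)},\;g_{u_1},\;u_1^{(1,3)},\;b_{u_1u_3},\;u_3^{(3,1)},\;g_{u_3},\;u_3^{(3,2)},\;b_{u_2u_3},\;u_2^{(2,3)},\;g_{u_2},\;u_2^{(2,1)},\;t_{(2,1)} .$$

So hubs must be open when the layer robots leave and closed when the checkers move. The idea that resolves this is *exact parking room*. The hub is a gate $g_u$ blocked by a gate robot $G_u$, with a set $D_u$ of empty pendant vertices behind it. The size of $D_u$ is the number of copies of $u$. When $G_u$ and the robots from all copies of $u$ have parked, they fill $D_u\cup\{g_u\}$ to the last place. The robots that stepped aside are then themselves the plug.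

This leaves three jobs. The move budget must force exactly one gate per class to be used. Every displaced robot must be forced to park at a gate and nowhere else. The checkers must be forced to come last. The extra parts of the construction do these jobs.

## The graph $G$

For an edge $f=\{i,j\}\in E(H)$ always write $i<j$, and let $E_f$ be the set of edges of $F$ between $V_i$ and $V_j$. For each class $i$ let $A_i$ consist of the *arcs* $(i,j)$ with $ij\in E(H)$ and of two *plain* indices $(i,\ast_1),(i,\ast_2)$. Put $\delta_i=|A_i|=\deg_H(i)+2$ and $A=\bigcup_iA_i=\{a_1,\dots,a_N\}$, so
$$N=\sum_i\delta_i=2m+2q .$$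
Let $E(H)=\{f_1,\dots,f_m\}$ and $M=2N+m$.

The vertices, edges and robots are as follows; "$\to$" gives a destination, and a vertex for which no robot is mentioned is empty.

- **Items.** For $u\in V_i$: a gate $g_u$ with a gate robot $G_u$ (no destination), and a set $D_u$ of $\delta_i$ empty vertices, each adjacent only to $g_u$.
- **Layers.** For $a\in A_i$: $L_a=\{u^a:u\in V_i\}$, each $u^a$ holding a *layer robot* (no destination). The vertex $u^a$ is adjacent to $g_u$.
- **Layer attachments.** For $a\in A$: vertices $\lambda_a,z_a,t_a$, each adjacent to all of $L_a$, and empty vertices $\zeta_a,\zeta_a'$, each adjacent only to $\lambda_a$. Robot $\Lambda_a$ is at $\lambda_a$, with $\Lambda_a\to z_a$. Robot $\tau_a$ is at $t_a$, with $\tau_a\to\lambda_a$. The vertex $z_a$ is empty.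
- **Line.** A path $w_1w_2\cdots w_M$; $w_1$ is also adjacent to all $\lambda_a$. Robot $\sigma_r$ is at $w_r$. For $1\le r\le N$, $\sigma_r\to\zeta_{a_r}$ and $\sigma_{N+r}\to\zeta'_{a_r}$. For $1\le r\le m$, $\sigma_{2N+r}\to x_{f_r}$.
- **Edges.** For $f=\{i,j\}$ and $e=uv\in E_f$ ($u\in V_i$, $v\in V_j$): a vertex $b_e$ with a *$b$-robot* (no destination), adjacent to exactly $u^{(i,j)}$, $v^{(j,i)}$ and $x_f$. The vertex $x_f$ is empty and adjacent to exactly $\{b_e:e\in E_f\}$.
- **Checkers.** For $f=\{i,j\}$: a vertex $s_f$ adjacent to exactly $L_{(i,j)}$, holding robot $c_f\to t_{(j,i)}$.

For later use, here are the neighborhoods that the proof keeps consulting. We have $N(z_a)=N(t_a)=L_a$ for all $a$, and $N(\lambda_a)=L_a\cup\{\zeta_a,\zeta_a',w_1\}$. A plain layer vertex $u^a$ has neighbors $g_u,\lambda_a,z_a,t_a$ only. If $a\in\{(i,j),(j,i)\}$ is an arc belonging to $f=\{i,j\}$, then $u^a$ has in addition the neighbors $b_e$ with $u\in e\in E_f$ and, for $a=(i,j)$ with $i<j$ only, $s_f$.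

The destinations $z_a,\lambda_a,\zeta_a,\zeta_a',x_f,t_{(j,i)}$ are distinct, and no robot with a destination (*destined* robot) starts at its own. The destined robots are the $N$ robots $\Lambda_a$, the $2N+m$ robots $\sigma_r$, the $N$ robots $\tau_a$ and the $m$ checkers, so
$$p=4N+2m=10m+8q .$$
The budget is
$$\ell=5N+3m+q=13m+11q .$$
The construction takes polynomial time.

*How the parts work.* Robot $\Lambda_a$ forces a hole in $L_a$, because $z_a$ can only be entered from $L_a$. The line is a queue. Its first $N$ robots pass all the $\lambda_a$, which certifies that all $\Lambda_a$ have left and hence that all layers have a hole. The next $N$ pass all the $\lambda_a$ again, so no $\tau_a$ can have arrived at $\lambda_a$ before. The last $m$ force a hole among the $b_e$ for each $f$. Robot $\tau_a$ keeps $t_a$ shut during the early part and later crosses the hole of $L_a$, so that nobody can be parked there; then it plugs $\lambda_a$. The plain layers have no exits besides $g_u,\lambda_a,z_a,t_a$ and serve only to make it expensive to leave all gates of a class shut.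

*Smallest case.* For $H=K_2$, $V_1=\{u\}$, $V_2=\{v\}$ we get $\delta_1=\delta_2=3$, $N=6$, $M=13$, $\ell=35$, $p=26$. If $uv\notin E(F)$, then $E_f=\emptyset$, the vertex $x_f$ is isolated, and $\sigma_{13}$ can never reach it, so the answer is no. If $uv\in E(F)$, the schedule of the next section uses $2+6+6+12+5+1+1+1+1=35$ moves.

## From $u_1,\dots,u_q$ to a schedule of exactly $\ell$ moves

This section shows that a yes-instance of PSI gives a yes-instance of CSMP. Let $u_1,\dots,u_q$ be a solution of PSI. Put $h_a=u_i^a$ for $a\in A_i$, and $e_f=u_iu_j\in E_f$ for $f=\{i,j\}$.

1. Each $G_{u_i}$ moves into $D_{u_i}$. ($q$ moves.)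
2. For each $i$, the $\delta_i$ robots at $h_a$, $a\in A_i$, move one after another via $g_{u_i}$. The first $\delta_i-1$ fill the remaining places of $D_{u_i}$, and the last stops at $g_{u_i}$. ($N$ moves.)
3. Each $\Lambda_a$ moves $\lambda_a,h_a,z_a$. Here $h_a$ is empty by 2. ($N$ moves.)
4. $\sigma_1,\dots,\sigma_{2N}$, in this order, move along the line to $w_1$, then to $\lambda_a$ and on to $\zeta_a$, respectively $\zeta'_a$. The vertex $\lambda_a$ is empty by 3, and the part of the line ahead of the moving robot has been vacated. ($2N$ moves.)
5. For each $a\in A$ not of the form $(j,i)$ with $i<j$, robot $\tau_a$ moves $t_a,h_a,\lambda_a$. ($N-m$ moves.)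
6. For each $f=\{i,j\}$, the robot at $b_{e_f}$ moves $b_{e_f},h_{(i,j)},t_{(i,j)}$. The vertex $t_{(i,j)}$ is empty by 5. ($m$ moves.)
7. $\sigma_{2N+1},\dots,\sigma_M$ move in this order. The one with destination $x_f$, $f=\{i,j\}$, moves along the line to $w_1$, then $\lambda_{(j,i)},h_{(j,i)},b_{e_f},x_f$. The vertex $\lambda_{(j,i)}$ is empty because $\tau_{(j,i)}$ has not moved yet, and $b_{e_f}$ is empty by 6. ($m$ moves.)
8. For each $f=\{i,j\}$, robot $\tau_{(j,i)}$ moves $t_{(j,i)},h_{(j,i)},\lambda_{(j,i)}$. ($m$ moves.)
9. For each $f=\{i,j\}$, robot $c_f$ moves $s_f,h_{(i,j)},b_{e_f},h_{(j,i)},t_{(j,i)}$. The last vertex is empty by 8. ($m$ moves.)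

All paths are free, since the holes $h_a$ stay empty after 2 and the holes $b_{e_f}$ after 6. Every destined robot ends at its destination. The total is
$$q+N+N+2N+(N-m)+4m=5N+3m+q=\ell .$$

## The budget forces every move to be the expected one

From here to the proof that $u_iu_j\in E(F)$ we fix a schedule with at most $\ell$ moves that solves the CSMP instance, and we extract a solution of PSI. The moves are numbered $1,2,\dots$; the *time* of a move is its number, and *state $t$* is the configuration after the first $t$ moves. The path of move $t$ has at least one edge, and all its vertices other than the first are unoccupied in state $t-1$. Let $n(R)$ be the number of moves of robot $R$. For a set of robots, $n$ is the sum; we write $n(L_a)$ for the layer robots that start in $L_a$.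

**Step 1: base moves.** This step counts moves that no schedule can avoid.

**(B1)** Each destined robot has $n\ge1$, because it does not start at its destination.

**(B2)** *For every $a$, some robot of $L_a$ moves, and the last move of $\Lambda_a$ comes after the first move of a robot of $L_a$.* The last move of $\Lambda_a$ ends at $z_a$. The vertex before $z_a$ on its path lies in $N(z_a)=L_a$. At that moment this vertex is empty, or it is the start of the path and holds $\Lambda_a$. In both cases the layer robot that started there has moved before.

**(B3)** *For every $f$, some $b$-robot of $E_f$ moves.* Some $\sigma_r$ has the destination $x_f$. The vertex before $x_f$ on the path of its last move lies in $N(x_f)=\{b_e:e\in E_f\}$. It is empty or holds $\sigma_r$, so its $b$-robot has moved.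

Together these are at least
$$(4N+2m)+N+m=5N+3m=\ell-q$$
moves, none of them by a gate robot. So only $q$ moves are left for everything else.

**Step 2: each class costs at least one more move.** This step shows that leaving all gates of a class shut costs at least two extra moves, so that opening one gate is the only affordable option. For class $i$ put
$$\varepsilon_i=\sum_{u\in V_i}n(G_u)+\sum_{a\in\{(i,\ast_1),(i,\ast_2)\}}\Big[(n(\Lambda_a)-1)+(n(L_a)-1)\Big].$$
All terms are $\ge0$ by (B1) and (B2). The number of moves in the schedule is at least $(\ell-q)+\sum_i\varepsilon_i$, since $\sum_i\varepsilon_i$ counts moves that are not among the base moves.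

**Lemma 3.** *If no gate robot of class $i$ moves, then $\varepsilon_i\ge2$. Hence always $\varepsilon_i\ge1$.*

*Proof.* Suppose that no $G_u$ with $u\in V_i$ moves, and let $a$ be a plain index of class $i$. Consider the first move of a robot of $L_a$; let $\rho$ be this robot and $u^a$ its start. Until then all of $L_a$ is occupied. The second vertex of the path is an empty neighbor of $u^a$, that is, one of $g_u,\lambda_a,z_a,t_a$.

- It is not $g_u$, which is occupied by $G_u$.
- It is not $t_a$. This vertex is still occupied by $\tau_a$, which could not have moved, since $N(t_a)=L_a$ was fully occupied.
- If it is $\lambda_a$, then $\Lambda_a$ has already moved. By (B2) its last move comes later. So $n(\Lambda_a)\ge2$.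
- If it is $z_a$, the path ends there, because $N(z_a)=L_a$ and all vertices of $L_a\setminus\{u^a\}$ are occupied. In the end $z_a$ must hold $\Lambda_a$, so $\rho$ moves again and $n(L_a)\ge2$.

So each of the two plain indices contributes at least $1$, and $\varepsilon_i\ge2$. If some gate robot of class $i$ does move, it contributes at least $1$ to $\varepsilon_i$. $\square$

This is why there are two plain layers per class: with only one, an unopened class and an opened one would both be guaranteed a cost of just $1$, and the count would not separate them.

**Step 3: rigidity.** This step turns the count into exact information. The schedule has at most $\ell$ moves, so $\sum_i\varepsilon_i\le q$. By Lemma 3 each of the $q$ summands is at least $1$. So every $\varepsilon_i$ equals $1$, and there are no moves beyond those counted. Since $\varepsilon_i<2$, Lemma 3 says that some gate robot of class $i$ moves. It uses up $\varepsilon_i=1$. We obtain the following.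

**(R)** *In each class $i$ exactly one gate robot $G_{u_i}$ moves, and exactly once. In each layer $L_a$ exactly one robot moves, and exactly once; call its start vertex $h_a$ and the time of its move $T_a$. For each $f$ exactly one $b$-robot of $E_f$ moves, and exactly once. Each destined robot moves exactly once, from its start directly to its destination.*

Consequently the following vertices are occupied in all states: the vertices of $L_a\setminus\{h_a\}$, the gates $g_u$ with $u\notin\{u_1,\dots,u_q\}$, and all but one of the vertices $b_e$, $e\in E_f$. Note that $u_1,\dots,u_q$ are now defined. They are the candidates for the solution.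

Write $\theta(R)$ for the time of the unique move of $R$, and put $T=\max_aT_a$, the time when the last layer opens.

## What must happen after time $T$

The next five facts put the moves in order. Their purpose is to show that the vertices where a displaced robot might hide are still shut at time $T$ or will be needed later.

**(1)** $T_a<\theta(\Lambda_a)$. The single move of $\Lambda_a$ starts at $\lambda_a\notin L_a$, so it enters $z_a$ from an *empty* vertex of $L_a$. By (R) this is $h_a$, whose robot has therefore moved before.

**(2)** $\theta(\sigma_1)<\dots<\theta(\sigma_M)$, *and $\theta(\sigma_s)>T$ for all $s>N$.* The line is attached to the rest of $G$ only at $w_1$, and all destinations lie off the line. So the path of $\sigma_r$ runs through $w_{r-1},\dots,w_1$, and these must be empty. This gives the order. For $r\le N$, robot $\sigma_r$ enters $\zeta_{a_r}$ through its only neighbor $\lambda_{a_r}$, which must be empty. So $\theta(\sigma_r)>\theta(\Lambda_{a_r})>T_{a_r}$ by (1). If $s>N$, then $\theta(\sigma_s)>\theta(\sigma_r)>T_{a_r}$ for all $r\le N$, that is, $\theta(\sigma_s)>T$.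

**(3)** $\theta(\tau_a)>T$ *for all $a$, and the path of $\tau_a$ contains $h_a$.* Let $a=a_r$. The path of $\sigma_{N+r}$ contains $\lambda_a$, the only neighbor of $\zeta_a'$. So $\lambda_a$ is empty just before time $\theta(\sigma_{N+r})$. After its only move, $\tau_a$ stays at $\lambda_a$ forever. So $\theta(\tau_a)>\theta(\sigma_{N+r})>T$ by (2). The second vertex on the path of $\tau_a$ is an empty vertex of $N(t_a)=L_a$, that is, $h_a$. So $h_a$ is traversed at a time $>T$.

**(4)** $\theta(c_f)>\theta(\tau_{(j,i)})>T$ *for $f=\{i,j\}$.* The destination $t_{(j,i)}$ of $c_f$ is occupied by $\tau_{(j,i)}$ until that robot moves; then use (3).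

**(5)** *For $f=f_r$, the path of $\sigma_{2N+r}$, at a time $>T$, enters $x_f$ through the unique vertex $b_e$, $e\in E_f$, that is ever empty.* The time bound is (2). The path starts on the line, so the vertex before $x_f$ is an empty $b_e$, and by (R) only one is ever empty.

## At time $T$ the gates are plugged for good

Let
$$S=\bigcup_i\big(D_{u_i}\cup\{g_{u_i}\}\big),\qquad |S|=\sum_i(\delta_i+1)=N+q .$$

**(6)** *If a robot $\rho$ without destination moves at a time $\theta(\rho)\le T$, it ends at a vertex $y\in S$ and stays there forever.*

The purpose is to show that the gates are the only places for early parking. By (R), $\rho$ moves only once, so it stays at $y$ forever. Hence $y$ is not the destination of any destined robot, and $y$ is not on the path of any other robot's move at a time $>T$. Also $y$ was empty just before time $\theta(\rho)\le T$. We go through all vertices outside $S$.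

- The vertices $z_a,\zeta_a,\zeta'_a,\lambda_a,x_f$ are destinations.
- $y\ne t_a$: by (3), $t_a$ is occupied by $\tau_a$ until after time $T$. Likewise $y\ne s_f$: by (4), $s_f$ is occupied by $c_f$ until after time $T$.
- $y\notin L_a$: only $h_a$ is ever empty, and $h_a$ is traversed by $\tau_a$ after time $T$ by (3).
- $y\ne b_e$ for $e\in E_f$: the only such vertex ever empty is traversed after time $T$ by (5).
- $y\ne w_r$: $w_M$ is occupied until $\theta(\sigma_M)>T$, and $w_r$ with $r<M$ is traversed by $\sigma_M$ at that time.
- If $u\notin\{u_1,\dots,u_q\}$, then $g_u$ is always occupied by $G_u$, which never moves. A vertex of $D_u$ can be entered only from $g_u$, so $y\notin D_u\cup\{g_u\}$.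

Only vertices of $S$ remain. $\square$

**(7)** *In state $T$ the set $S$ is filled exactly by the $N$ layer robots that move and by $G_{u_1},\dots,G_{u_q}$. All of these have already moved, so $S$ is fully occupied in all states from $T$ on. No $b$-robot moves at a time $\le T$.*

This is the plug, obtained by counting parking places. By definition of $T$, all $N$ layer robots that ever move have moved by time $T$, and by (6) they are in $S$. Each $G_{u_i}$ is in $S$ too: by (6) if it has moved, and otherwise because it is still at $g_{u_i}\in S$. These are $N+q=|S|$ robots, so $S$ is full. A $b$-robot that had moved at a time $\le T$ would by (6) be one more robot in $S$, which is impossible. Finally, suppose that $G_{u_i}$ had not moved by time $T$. Then $g_{u_i}$ would have been occupied by it all the time, and no robot could have entered $D_{u_i}$. But this set is nonempty, initially empty, and full in state $T$, a contradiction. So all these robots have made their only move, and none of them leaves $S$ again. $\square$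

## All copies choose the same vertex, and the checkers find the edges

**(8)** *$h_a=u_i^a$ for all $a\in A_i$.*

This closes Leak A. Let $h_a=u^a$ and consider the move of its layer robot at time $T_a\le T$. The second vertex of the path is an empty neighbor of $u^a$. The neighbors are $g_u,\lambda_a,z_a,t_a$ and, if $a$ is an arc belonging to $f$, some vertices $b_e$ with $e\in E_f$ and possibly $s_f$.

- $\lambda_a$ is still occupied by $\Lambda_a$, by (1).
- $t_a$ is still occupied by $\tau_a$, by (3), and $s_f$ by $c_f$, by (4).
- The $b_e$ are still occupied, by (7).
- If the second vertex were $z_a$, the path would end there, since $N(z_a)=L_a$ and $L_a\setminus\{u^a\}$ is occupied. This contradicts (6), as $z_a\notin S$.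

So the second vertex is $g_u$, and it is empty. Thus $G_u$ has moved, and $u=u_i$ by (R). $\square$

**(9)** *$u_iu_j\in E(F)$ for every $f=\{i,j\}\in E(H)$.*

This closes Leak B. Consider the move of $c_f$ from $s_f$ to $t_{(j,i)}$. By (4) its time is greater than $\theta(\tau_{(j,i)})$, hence greater than $T$. At that time all gates are occupied, those in $S$ by (7) and the others always. Also $\lambda_{(j,i)}$ is occupied by $\tau_{(j,i)}$, which has already moved there. We trace the path backwards from $t_{(j,i)}$. Every vertex we meet other than $s_f$ must be empty.

*Last vertex but one.* It lies in $N(t_{(j,i)})=L_{(j,i)}$ and is not $s_f$, so it is empty. Therefore it is $h_{(j,i)}=u_j^{(j,i)}$, by (8).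

*Its predecessor.* This is a neighbor of $u_j^{(j,i)}$ other than $t_{(j,i)}$. It is not $s_f$, which is not adjacent to $L_{(j,i)}$. It is not $g_{u_j}$ or $\lambda_{(j,i)}$, which are occupied. Suppose that it is $z_{(j,i)}$. This is not the start of the path, so it has a predecessor in $N(z_{(j,i)})=L_{(j,i)}$. That predecessor is empty and, on a path, different from $h_{(j,i)}$; by (R) there is no such vertex. So the predecessor of $u_j^{(j,i)}$ is an empty vertex $b_e$ with $e\in E_f$ and $u_j\in e$, say $e=uu_j$ with $u\in V_i$.

*The predecessor of $b_e$.* It is $u^{(i,j)}$ or $x_f$. Suppose that it is $x_f$. This is not the start of the path, so it is preceded by an empty $b_{e'}$ with $e'\in E_f$, $e'\ne e$. By (R) there is none, since $b_e$ is already the one that is ever empty. So the predecessor is $u^{(i,j)}$. It is not $s_f$, hence it is empty, and by (R) and (8)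
$$u^{(i,j)}=h_{(i,j)}=u_i^{(i,j)} .$$
Thus $u=u_i$ and $u_iu_j=e\in E(F)$. $\square$

So $u_1,\dots,u_q$ solve the PSI instance. Together with the schedule of $\ell$ moves constructed above, this proves that the two instances are equivalent, with $\ell=13m+11q$ and $p=10m+8q$. This proves Theorem 1. $\blacksquare$

## Running times: $n^{o(\ell/\log\ell)}$, $n^{2\ell+O(1)}$, and membership in W[P]

Recall that the Exponential Time Hypothesis (ETH) says that for some $\delta>0$, $3$-SAT with $n$ variables cannot be solved in time $O(2^{\delta n})$. We use a theorem of Marx ("Can you beat treewidth?", Theory of Computing 6 (2010), Cor. 6.3): if PSI can be solved in time $f(H)\,n^{o(m/\log m)}$, where $m=|E(H)|$, then ETH fails.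

**Theorem 2(a): the lower bound.** The point is that the reduction of Theorem 1 is linear in $m$ once isolated vertices of $H$ are gone. Given a PSI instance, answer "no" if some $V_i$ is empty. Otherwise delete the isolated vertices of $H$ together with their classes. This does not change the answer, since any vertex of a deleted nonempty class can be chosen. It does not change $m$ either. If no edge remains, answer "yes". Now every vertex of $H$ lies on an edge, so $1\le q\le2m$, and $q\le|V(F)|$ because the classes are nonempty. Theorem 1 yields an equivalent CSMP instance with
$$m\le\ell=13m+11q\le35m .$$
Its graph has $|V(F)|^{O(1)}$ vertices, since $q\le|V(F)|$ and $m\le q^2$.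

Suppose that CSMP can be solved in time $f(\ell)\,n^{\gamma(\ell)}$ with $\gamma(\ell)=o(\ell/\log\ell)$ and $f$ computable. Since $m\le\ell\le35m$, we have $\ell/\log\ell\le35m/\log m$ for $m\ge2$, and $\ell\to\infty$ as $m\to\infty$. So $\gamma(\ell)=o(m/\log m)$, and a constant factor in the exponent does no harm. The polynomial time of the reduction contributes only a constant exponent, which is also $o(m/\log m)$. Altogether PSI is solved in time $f'(H)\,|V(F)|^{o(m/\log m)}$, where $f'(H)$ is computed from $f(\ell)$ with $\ell$ determined by $H$. By Marx's theorem ETH fails.

**Theorem 2(b): the search.** This is the guess from the beginning, made at the level of moves. In a given configuration, whether a robot can move from $x$ to $y$ is a reachability test. Only the robot and its target vertex matter for the resulting configuration, so there are at most $n^2$ candidates per move. Search through all sequences of at most $\ell$ moves depth first. For $n\ge2$ the search tree has at most $\sum_{t\le\ell}n^{2t}\le2n^{2\ell}$ nodes, each handled in time $n^{O(1)}$. The case $n=1$ is trivial. The total is $n^{2\ell+O(1)}$. The exponents in (a) and (b) differ by a factor of order $\log\ell$.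

**Theorem 2(c): membership in W[P].** By the machine characterization of W[P] (Chen, Flum, Grohe, Theoret. Comput. Sci. 2005; Flum and Grohe, *Parameterized Complexity Theory*, 2006), a problem with parameter $\kappa$ is in W[P] if a nondeterministic machine decides it in $f(\kappa)n^{O(1)}$ steps, at most $f(\kappa)\log n$ of which are nondeterministic, for a computable $f$. For CSMP, guess at most $\ell$ pairs (robot, target), using $O(\ell\log n)$ nondeterministic bits. Then verify them one after another by reachability tests and check the destinations, in time polynomial in $n$ and $\ell$. So CSMP parameterized by $\ell$ is in W[P]. $\blacksquare$
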